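\title{A common spectrum for random convolutions of Hadamard triples}

\begin{abstract}
Let $(R,B(i),L)$, $i=1,\dots,N$, be Hadamard triples on $\mathbb R^d$ with common $R$ and $L$, and let $\mu_\omega=\delta_{R^{-1}B(\omega_1)}*\delta_{R^{-2}B(\omega_2)}*\cdots$ be the infinite convolution in which the digit sets are chosen independently and uniformly at random. We prove that a single set $\Lambda_2\subset\frac1m\mathbb Z^d$ is a spectrum of $\mu_\omega$ for almost every $\omega$. This proves a conjecture posed by Dutkay and Lai, in the stronger form that $\Lambda_1\times\Lambda_2$ is a spectrum of every associated quasi-product form, for every spectrum $\Lambda_1$ of its first factor. The proof is an induction on $d$. Either an averaged Fourier transform has no periodic zero, and the spectrum is built directly, or a transfer operator and a rigidity property of invariant algebraic subsets of the torus split the digit sets into two families of lower rank.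
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Spectral measures and Hadamard triples}
Write $e(t)=e^{2\pi i t}$ and $e_\lambda(x)=e(\langle x,\lambda\rangle)$. A compactly supported Borel probability measure $\mu$ on $\mathbb R^d$ is \emph{spectral} if there is a countable set $\Lambda\subset\mathbb R^d$, called a \emph{spectrum} of $\mu$, such that $\{e_\lambda:\lambda\in\Lambda\}$ is an orthonormal basis of $L^2(\mu)$. With $\hat\mu(\xi)=\int e_\xi\,d\mu$, the functions $e_\lambda$ and $e_{\lambda'}$ are orthogonal in $L^2(\mu)$ exactly when $\hat\mu(\lambda-\lambda')=0$. The model is Lebesgue measure on $[0,1]$ with spectrum $\mathbb Z$. At the other extreme, let $\delta_A=\frac1{\#A}\sum_{a\in A}\delta_a$ be the uniform measure on a finite set $A$. The space $L^2(\delta_A)$ has dimension $\#A$, so a spectrum of $\delta_A$ is a set $\Lambda$ with $\#\Lambda=\#A$ for which the matrix $(\#A)^{-1/2}[e(\langle a,\lambda\rangle)]$ is unitary.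

Let $R$ be a $d\times d$ integer matrix that is \emph{expanding}, meaning that all its eigenvalues have modulus greater than $1$, and let $B,L\subset\mathbb Z^d$ be finite sets with $\#B=\#L=M$. The triple $(R,B,L)$ is a \emph{Hadamard triple} if the matrix
\[
\frac1{\sqrt M}\bigl[e(\langle R^{-1}b,\ell\rangle)\bigr]_{b\in B,\ \ell\in L}
\]
is unitary, that is, if $L$ is a spectrum of $\delta_{R^{-1}B}$. The \emph{self-affine measure} of $(R,B)$ is $\mu_{R,B}=\delta_{R^{-1}B}*\delta_{R^{-2}B}*\cdots$, the law of $\sum_{n\ge1}R^{-n}b_n$ when the digits $b_n$ are independent and uniform in $B$.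

Now let $(R,B(i),L)$, $i=1,\dots,N$, be Hadamard triples with the same $R$ and $L$ and with $0\in B(i)$ for each $i$. Let $\Omega=\{1,\dots,N\}^{\mathbb N}$, let $\mathbb P$ be the product probability on $\Omega$ that gives weight $1/N$ to each symbol, and for $\omega=\omega_1\omega_2\dots\in\Omega$ put
\[
\mu_\omega=\delta_{R^{-1}B(\omega_1)}*\delta_{R^{-2}B(\omega_2)}*\cdots .
\]
Let $S=R^{T}$ and suppose $0\in L$. Because the data are integral, the Hadamard property can be iterated: for every $n$ and every $\omega$, the set $L_n=L+SL+\dots+S^{n-1}L$ is a spectrum of the convolution of the first $n$ factors of $\mu_\omega$ (Lemma~\ref{lem:power}). These finite spectra increase with $n$ and do not depend on $\omega$, and their union is orthogonal in every $L^2(\mu_\omega)$, since $\hat\mu_\omega$ contains the transform of each truncation as a factor. One is led to guess that all the $\mu_\omega$ share a spectrum, and that $\bigcup_nL_n$ is one. Both parts of this guess are too optimistic.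

\begin{example}\label{ex:sharp}
Take $d=1$, $R=2$, $B(1)=\{0,1\}$, $B(2)=\{0,3\}$, $L=\{0,1\}$. Both matrices equal $2^{-1/2}\bigl[\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\bigr]$. For $\omega=111\dots$ the measure $\mu_\omega$ is Lebesgue measure on $[0,1]$, and $\bigcup_nL_n=\{0,1,2,\dots\}$ is not complete, since $e_{-1}$ is orthogonal to all of it. Moreover the transform of this measure vanishes exactly on $\mathbb Z\setminus\{0\}$, so any spectrum lies in a coset $\lambda_0+\mathbb Z$. For $\omega=222\dots$ the measure $\mu_\omega$ is normalized Lebesgue measure on $[0,3]$, whose transform vanishes on $\frac13\mathbb Z\setminus\{0\}$; there $e_{\lambda_0+1/3}$ is orthogonal to every $e_\lambda$ with $\lambda\in\lambda_0+\mathbb Z$. So no set is a spectrum for both sequences.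
\end{example}

What can be hoped for is a suitably corrected set that is a spectrum for \emph{almost} every $\omega$.

\subsection*{Quasi-product forms and the conjecture}
The random family $(\mu_\omega)$ can be packed into one self-affine measure in higher dimension. Let $R_1$ be an $r\times r$ expanding integer matrix, $C$ a $d\times r$ integer matrix, $a_1=0,a_2,\dots,a_N$ distinct points of $\mathbb Z^r$, and $L_1\subset\mathbb Z^r$ a set such that $(R_1,B_1,L_1)$, with $B_1=\{a_1,\dots,a_N\}$, is a Hadamard triple. Put
\[
\mathbf R=\begin{bmatrix}R_1&0\\ C&R\end{bmatrix},\qquad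
\mathbf B=\left\{\begin{bmatrix}a_i\\ b\end{bmatrix}:1\le i\le N,\ b\in B(i)\right\},\qquad
\mathbf L=L_1\times L .
\]
Then $(\mathbf R,\mathbf B,\mathbf L)$ is called a \emph{quasi-product form} on $\mathbb R^{d+r}$ associated with the triples $(R,B(i),L)$, and we write $\mu_1=\mu_{R_1,B_1}$. Choosing a digit of $\mathbf B$ uniformly amounts to choosing $i$ uniformly and then $b\in B(i)$ uniformly, and $\mathbf R^{-n}$ is block lower triangular with diagonal blocks $R_1^{-n}$ and $R^{-n}$. So under $\mu_{\mathbf R,\mathbf B}$ the first coordinate has law $\mu_1$, and given the sequence $\omega$ of indices the second has law a translate of $\mu_\omega$. The link between the two pictures is the following theorem.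

\begin{theorem}[Dutkay--Lai \cite{DL}]\label{thm:DL}
Let $(\mathbf R,\mathbf B,\mathbf L)$ be a quasi-product form associated with $(R,B(i),L)$, $i=1,\dots,N$, let $\Lambda_1$ be a spectrum of $\mu_1$, and let $\Lambda_2\subset\mathbb R^d$. Then $\Lambda_1\times\Lambda_2$ is a spectrum of $\mu_{\mathbf R,\mathbf B}$ if and only if $\Lambda_2$ is a spectrum of $\mu_\omega$ for $\mathbb P$-almost every $\omega$.
\end{theorem}

The problem treated here is the following conjecture, posed in \cite{DL}.
\begin{quote}
\emph{For any Hadamard triples $(R,B(i),L)$, $i=1,\dots,N$, as above, some associated quasi-product form admits a spectrum $\Lambda_1\times\Lambda_2$ with $\Lambda_1$ a spectrum of $\mu_1$; hence $\Lambda_2$ is a spectrum of $\mu_\omega$ for $\mathbb P$-almost every $\omega$.}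
\end{quote}
We prove it, with one set $\Lambda_2$ for all forms and all $\Lambda_1$.

\begin{theorem}\label{thm:conj}
Let $(R,B(i),L)$, $i=1,\dots,N$, be Hadamard triples on $\mathbb R^d$ with $0\in B(i)$ for each $i$. There are an integer $m\ge1$ and a set $\Lambda_2\subset\frac1m\mathbb Z^d$ that is a spectrum of $\mu_\omega$ for $\mathbb P$-almost every $\omega$. Associated quasi-product forms exist. For every one of them $\mu_1$ has a spectrum, and $\Lambda_1\times\Lambda_2$ is a spectrum of $\mu_{\mathbf R,\mathbf B}$ for every spectrum $\Lambda_1$ of $\mu_1$.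
\end{theorem}

By Example~\ref{ex:sharp}, ``almost every'' cannot be replaced by ``every''.

\subsection*{Outline of the proof}
Theorem~\ref{thm:conj} follows from Theorem~\ref{thm:main}, a stronger statement that can be proved by induction on $d$. Averaging Parseval's identity over $\omega$ reduces completeness to identities for one deterministic function $F$, the mean of $|\hat\mu_\omega|^2$ (Section~\ref{sec:systems}). The obstruction is the set $Z$ of those $\xi$ at which all integer translates of $F$ vanish. If $Z$ is empty, the sets $L_n$ can be corrected by integer vectors to a common spectrum (Section~\ref{sec:empty}). If $Z$ is not empty, there is no integer spectrum, and the examples of Section~\ref{sec:examples} show the two ways out: the digits may generate a smaller lattice (Section~\ref{sec:reductions}), or they may fiber over an invariant sublattice, so that a spectrum can be glued from two spectra in lower rank (Section~\ref{sec:fibered}). Sections~\ref{sec:transfer}--\ref{sec:A} show that there is no third way. A transfer operator $T$ on the torus gives a trigonometric polynomial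 that vanishes on $Z$ and a $T$-stationary measure on its zero set; a volume count shows that this measure charges a coset of a proper subtorus; and the characters that are constant for the measure form the invariant sublattice. Apart from textbook analysis, the results used without proof are Theorem~\ref{thm:DL}, the area formula, and four facts on real algebraic sets stated in Section~\ref{sec:rigid}.

\section{Systems, strong spectra and an averaged criterion}\label{sec:systems}

\subsection*{The inductive statement}
The induction passes to sublattices and quotient lattices, so we work without coordinates. For a free abelian group $G$ of finite rank let $G^*=\operatorname{Hom}(G,\mathbb Z)$ and $E=G\otimes\mathbb R$, and regard $G^*$ as a lattice in the dual space $E^*$, with pairing $\langle x,\xi\rangle$. Then $G^*=\{\xi:\langle G,\xi\rangle\subset\mathbb Z\}$ and $G=\{x:\langle x,G^*\rangle\subset\mathbb Z\}$. For a subgroup $\Gamma\subset G$ we write $\Gamma_{\mathbb R}$ for its real span, which is $\Gamma\otimes\mathbb R$ and has dimension $\operatorname{rank}\Gamma$.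

\begin{definition}\label{def:system}
A \emph{system of rank} $d\ge0$ is a tuple $(G,R,(B(i))_{i=1}^N,L)$ in which $G$ is a free abelian group of rank $d$, $R$ is an expanding endomorphism of $G$, the sets $B(i)\subset G$ and $L\subset G^*$ are finite with $0\in B(i)$ and $\#B(i)=\#L=M$, and for each $i$ the matrix $M^{-1/2}[e(\langle R^{-1}b,\ell\rangle)]_{b\in B(i),\,\ell\in L}$ is unitary. Repetitions among the $B(i)$ are allowed. We write $S=R^*:E^*\to E^*$ for the adjoint.
\end{definition}

For $G=\mathbb Z^d$ this is the setting of the introduction. Replacing $L$ by $L-\ell_0$ multiplies the row of $b$ by $e(-\langle R^{-1}b,\ell_0\rangle)$, which preserves unitarity, and none of the measures below involves $L$; so we always assume $0\in L$. Three facts from linear algebra are used throughout. An injective endomorphism $\phi$ of a free abelian group $\Gamma$ of finite rank satisfies $[\Gamma:\phi\Gamma]=|\det\phi|$. The maps induced by an expanding map on an invariant subspace and on the quotient are expanding, because the characteristic polynomial factors. Since $R^{-1}$ and $S^{-1}$ have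 spectral radius less than $1$, there are norms $|\cdot|$ on $E$ and $E^*$ with $\|R^{-1}\|,\|S^{-1}\|\le\theta<1$; we fix them.

For $\omega\in\Omega=\{1,\dots,N\}^{\mathbb N}$ let $\mathrm{Path}_\omega=\prod_nB(\omega_n)$, with the uniform product probability $\nu_\omega$, and let
\[
X_\omega(b_1b_2\dots)=\sum_{n\ge1}R^{-n}b_n\in E .
\]
The measure $\mu_\omega$ is the law of $X_\omega$.

\begin{definition}
A countable set $\Lambda\subset E^*$ is a \emph{strong spectrum} for $\omega$ if $(e_\lambda\circ X_\omega)_{\lambda\in\Lambda}$ is an orthonormal basis of $L^2(\mathrm{Path}_\omega,\nu_\omega)$.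
\end{definition}

A strong spectrum is a spectrum of $\mu_\omega$: the map $f\mapsto f\circ X_\omega$ is an isometry $L^2(\mu_\omega)\to L^2(\mathrm{Path}_\omega)$, its range is closed and contains the basis, so it is unitary and carries $(e_\lambda)$ to that basis. The extra content is that every square-integrable function of the digit sequence is a function of the point $X_\omega$. Example~\ref{ex:plane} shows why the induction needs this.

For $\eta>0$ let $\mathcal P_\eta$ be the set of product probabilities $P=\bigotimes_n\pi_n$ on $\Omega$ with $\pi_n(i)\ge\eta$ for all $n$ and $i$, and let $\mathcal P=\bigcup_{\eta>0}\mathcal P_\eta$. The measure $\mathbb P$ lies in $\mathcal P$, and the proof for the whole class is no longer than for $\mathbb P$ alone.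

\begin{theorem}\label{thm:main}
For every system there are an integer $m\ge1$ and a set $\Lambda\subset\frac1mG^*$ such that, for every $P\in\mathcal P$, the set $\Lambda$ is a strong spectrum for $P$-almost every $\omega$.
\end{theorem}

The class $\mathcal P$ cannot be enlarged to all product measures, since the point masses at $111\dots$ and $222\dots$ in Example~\ref{ex:sharp} are product measures. We say that \emph{Theorem~\ref{thm:main} holds for a system} if its conclusion does.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]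
Theorem~\ref{thm:main} with $G=\mathbb Z^d$ and $P=\mathbb P$ gives $\Lambda_2$. For the existence of a form take $r=1$, $R_1=2N$, $C=0$, $a_i=i-1$ and $L_1=\{0,2,\dots,2(N-1)\}$; the matrix of $(R_1,B_1,L_1)$ is the unitary Fourier matrix $N^{-1/2}[e(aj/N)]_{0\le a,j<N}$, and $R_1=2N$ is expanding also when $N=1$. For any form, $0=a_1\in B_1$, so the single triple $(R_1,B_1,L_1)$ is a system whose space $\Omega$ is one point, and Theorem~\ref{thm:main} gives a spectrum of $\mu_1$. The last claim is Theorem~\ref{thm:DL}.
\end{proof}

\subsection*{What unitarity gives}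
For finite $B\subset G$ the function $\hat\delta_B(\xi)=\frac1{\#B}\sum_{b\in B}e(\langle b,\xi\rangle)$ is $G^*$-periodic. A \emph{complete residue system} of a quotient $\Gamma/\Gamma'$ is a subset of $\Gamma$ with exactly one element in each class.

\begin{lemma}\label{lem:hadamard}
Let $B$ be one of the sets $B(i)$ of a system.
\begin{itemize}
\item[(a)] $\sum_{\ell\in L}|\hat\delta_B(S^{-1}(\xi+\ell))|^2=1$ for all $\xi\in E^*$.
\item[(b)] $\hat\delta_B$ vanishes on $S^{-1}(\ell-\ell')+G^*$ for $\ell\ne\ell'$ in $L$.
\item[(c)] Distinct elements of $B$ are incongruent modulo $RG$, and distinct elements of $L$ are incongruent modulo $SG^*$.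
\end{itemize}
Conversely, \emph{(d)} if $R$ is an expanding endomorphism of $G$, the sets $B(i)\ni0$ are complete residue systems of $G/RG$, and $L$ is a complete residue system of $G^*/SG^*$, then $(G,R,(B(i)),L)$ is a system.
\end{lemma}

\begin{proof}
Note that $\langle b,S^{-1}\xi\rangle=\langle R^{-1}b,\xi\rangle$. The sum in (a) equals
\[
\frac1{M^2}\sum_{b,b'\in B}e(\langle R^{-1}(b-b'),\xi\rangle)\sum_{\ell\in L}e(\langle R^{-1}(b-b'),\ell\rangle),
\]
and by orthogonality of rows the inner sum is $M$ if $b=b'$ and $0$ otherwise. Part (b) is the orthogonality of columns together with periodicity. If $b-b'=Rg$ then $\langle R^{-1}(b-b'),\ell\rangle=\langle g,\ell\rangle\in\mathbb Z$ and two rows coincide; if $\ell-\ell'=Sk$ then $\langle R^{-1}b,\ell-\ell'\rangle=\langle b,k\rangle\in\mathbb Z$ and two columns coincide. Neither happens in a unitary matrix, which gives (c). For (d), the formula $\chi_\ell(g)=e(\langle R^{-1}g,\ell\rangle)$ defines a homomorphism $\ell\mapsto\chi_\ell$ from $G^*$ to the character group of $G/RG$, with kernel $\{\ell:S^{-1}\ell\in G^*\}=SG^*$. Distinct elements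 of $L$ therefore give distinct characters, which are orthogonal on $G/RG$, that is, on $B(i)$. The matrix is square of size $|\det R|$ with orthonormal columns.
\end{proof}

\subsection*{Completeness tested on cylinders}
By independence of the digits and dominated convergence,
\begin{equation}\label{eq:product}
\hat\mu_\omega(\xi)=\prod_{n\ge1}\hat\delta_{B(\omega_n)}(S^{-n}\xi).
\end{equation}
The advantage of the path space is that it has an explicit total family, the indicators of cylinders, whose Fourier coefficients are given by self-similarity. Let $\sigma$ be the shift on $\Omega$.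

\begin{lemma}\label{lem:single}
Let $\Lambda\subset E^*$ be countable. Then $\Lambda$ is a strong spectrum for $\omega$ if and only if
\begin{itemize}
\item[(i)] $\hat\mu_\omega(\lambda-\lambda')=0$ for all $\lambda\ne\lambda'$ in $\Lambda$, and
\item[(ii)] $\sum_{\lambda\in\Lambda}|\hat\mu_{\sigma^n\omega}(S^{-n}\lambda)|^2=M^n$ for all $n\ge0$.
\end{itemize}
If \emph{(i)} holds, the sums in \emph{(ii)} are at most $M^n$. The set of $\omega$ for which $\Lambda$ is a strong spectrum is Borel.
\end{lemma}

\begin{proof}
Condition (i) is orthonormality; assume it. Let $c=\{b:b_1=c_1,\dots,b_n=c_n\}$ be a cylinder in $\mathrm{Path}_\omega$. Then $\|\mathbf 1_c\|^2=M^{-n}$, and on $c$ we have $X_\omega(b)=\sum_{m\le n}R^{-m}c_m+R^{-n}X_{\sigma^n\omega}(b_{n+1}b_{n+2}\dots)$, so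
\[
|\langle\mathbf 1_c,e_\lambda\circ X_\omega\rangle|=M^{-n}\,|\hat\mu_{\sigma^n\omega}(S^{-n}\lambda)| .
\]
Bessel's inequality reads $M^{-2n}\sum_\lambda|\hat\mu_{\sigma^n\omega}(S^{-n}\lambda)|^2\le M^{-n}$, with equality exactly when $\mathbf 1_c$ lies in the closed span of the functions $e_\lambda\circ X_\omega$. Cylinder indicators span a dense subspace, so completeness is equivalent to (ii). By \eqref{eq:product}, $\omega\mapsto\hat\mu_\omega(\xi)$ is a pointwise limit of functions of finitely many coordinates, so (i) and (ii) are countably many identities between Borel functions of $\omega$.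
\end{proof}

An inequality that holds for every $\omega$ and is an equality on average is an equality almost surely. This removes the randomness from the problem. For a probability vector $\pi$ on $\{1,\dots,N\}$ put
\[
W_\pi=\sum_{i}\pi(i)\,|\hat\delta_{B(i)}|^2,\qquad W=\frac1N\sum_i|\hat\delta_{B(i)}|^2,\qquad F(\xi)=\prod_{m\ge1}W(S^{-m}\xi).
\]
Each $W_\pi$ is $G^*$-periodic with $0\le W_\pi\le1=W_\pi(0)$, and $W(\xi)=0$ exactly when all $\hat\delta_{B(i)}$ vanish at $\xi$. Since $W_\pi$ is an average of functions $\cos(2\pi\langle b-b',\xi\rangle)$ and $1-\cos t\le t^2/2$, there is $C_0$ with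
\begin{equation}\label{eq:C0}
1-W_\pi(\xi)\le C_0|\xi|^2\qquad\text{for all }\pi\text{ and }\xi .
\end{equation}
Hence the product $F$ converges locally uniformly, $F$ is continuous with $F(0)=1$, and $F(\xi)=0$ only if some factor vanishes. For $P=\bigotimes_n\pi_n$ and $n\ge0$, formula \eqref{eq:product} and the independence of the $\omega_n$ give
\begin{equation}\label{eq:expect}
F^{(n)}_P(\xi):=\prod_{m\ge1}W_{\pi_{n+m}}(S^{-m}\xi)=\mathbb E_P\,|\hat\mu_{\sigma^n\omega}(\xi)|^2 .
\end{equation}

\begin{lemma}\label{lem:average}
Let $P\in\mathcal P$ and let $\Lambda\subset E^*$ be a countable set such that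
\begin{itemize}
\item[(a)] for $\lambda\ne\lambda'$ in $\Lambda$ there is $m\ge1$ with $W(S^{-m}(\lambda-\lambda'))=0$;
\item[(b)] $\sum_{\lambda\in\Lambda}F^{(n)}_P(S^{-n}\lambda)=M^n$ for all $n\ge0$.
\end{itemize}
Then $\Lambda$ is a strong spectrum for $P$-almost every $\omega$.
\end{lemma}

\begin{proof}
By (a) the $m$-th factor of \eqref{eq:product} at $\xi=\lambda-\lambda'$ vanishes whatever $\omega_m$ is, so (i) of Lemma~\ref{lem:single} holds for every $\omega$. The sum in (ii) is then at most $M^n$, and by \eqref{eq:expect} and (b) its expectation is $M^n$. So it equals $M^n$ almost surely, simultaneously for all $n$.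
\end{proof}

The lower bound on the weights is used only in the next lemma, which lets the single function $F$ control all the $F^{(n)}_P$.

\begin{lemma}\label{lem:lower}
Let $Q\subset E^*$ be compact with $F>0$ on $Q$, and let $\eta>0$. There is $\varepsilon>0$ with $F^{(n)}_P\ge\varepsilon$ on $Q$ for all $n\ge0$ and all $P\in\mathcal P_\eta$.
\end{lemma}

\begin{proof}
Choose $m_0$ with $\sum_{m>m_0}C_0\theta^{2m}\max_Q|\xi|^2\le\frac12$. By \eqref{eq:C0} and the inequality $\prod(1-t_m)\ge1-\sum t_m$ for $t_m\in[0,1]$, the product of the factors with $m>m_0$ is at least $\frac12$ on $Q$. For $m\le m_0$ we have $W_{\pi_{n+m}}(S^{-m}\xi)\ge\eta N\,W(S^{-m}\xi)\ge\eta N\,F(\xi)$, because all factors of $F$ are at most $1$. Take $\varepsilon=\frac12(\eta N\min_QF)^{m_0}$.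
\end{proof}

\subsection*{The obstruction}
Define the \emph{periodic zero set} of the system,
\[
Z=\{\xi\in E^*:F(\xi+k)=0\ \text{ for all }k\in G^*\}.
\]
If $\xi\in Z$ and $\lambda\in G^*$, some factor $W(S^{-m}(\xi-\lambda))$ vanishes, so $\hat\mu_\omega(\xi-\lambda)=0$ for every $\omega$. Then $e_\xi$ is orthogonal to all $e_\lambda$ with $\lambda\in G^*$. So if $Z\ne\emptyset$, no subset of $G^*$ is a spectrum of any $\mu_\omega$. The next section shows that this is the only obstruction to a common spectrum in $G^*$.

\section{Adapted digit maps and the case $Z=\emptyset$}\label{sec:empty}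

The map $(\ell_0,\dots,\ell_{n-1})\mapsto\sum_tS^t\ell_t$ onto $L_n$ has two useful properties, orthogonality and an exact finite Parseval identity. Both depend only on congruences, which leaves room for corrections.

\begin{definition}\label{def:adapted}
A map $\lambda:L^n\to G^*$ is \emph{adapted} if for each $1\le m\le n$ there is $\zeta_m:L^{m-1}\to G^*$ with
\[
\lambda(\ell_0,\dots,\ell_{n-1})\equiv\zeta_m(\ell_0,\dots,\ell_{m-2})+S^{m-1}\ell_{m-1}\pmod{S^mG^*}.
\]
\end{definition}

\begin{lemma}\label{lem:adapted}
Let $\lambda:L^{n'}\to G^*$ be adapted.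
\begin{itemize}
\item[(a)] If $w\ne w'$, there is $1\le m\le n'$ with $W(S^{-m}(\lambda(w)-\lambda(w')))=0$. In particular $\lambda$ is injective.
\item[(b)] For probability vectors $\pi_1,\dots,\pi_{n'}$ and $0\le n\le n'$,
\[
\sum_{w\in L^{n'}}\ \prod_{m=n+1}^{n'}W_{\pi_m}(S^{-m}\lambda(w))=M^n .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m-1$ be the first index at which the digits differ. The values of $\zeta_m$ agree, so $S^{-m}(\lambda(w)-\lambda(w'))\in S^{-1}(\ell_{m-1}-\ell'_{m-1})+G^*$, where $W$ vanishes by Lemma~\ref{lem:hadamard}(b). Injectivity follows from $W(0)=1$.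

(b) Modulo $G^*$ we have $S^{-m}\lambda(w)\equiv S^{-1}(S^{1-m}\zeta_m+\ell_{m-1})$. So the $m$-th factor depends only on $\ell_0,\dots,\ell_{m-1}$, and by Lemma~\ref{lem:hadamard}(a) its sum over $\ell_{m-1}$, with the earlier digits fixed, is $1$. Summing successively over $\ell_{n'-1},\ell_{n'-2},\dots,\ell_n$ removes the factors one at a time, and the remaining digits $\ell_0,\dots,\ell_{n-1}$ contribute $M^n$.
\end{proof}

In the limit $n'\to\infty$ this identity yields only the inequality $\le$ in Lemma~\ref{lem:average}(b): mass can escape to frequencies $\lambda$ for which $S^{-n'}\lambda$ approaches a zero of $F$. Keeping the rescaled frequencies where $F$ is positive prevents this.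

\begin{lemma}\label{lem:nested}
Let $n_1<n_2<\cdots$ and let $\lambda_j:L^{n_j}\to G^*$ be adapted maps whose images satisfy $\Lambda_1\subset\Lambda_2\subset\cdots$. Suppose there is a compact set $Q\subset E^*$ with $F>0$ on $Q$ and $S^{-n_j}\Lambda_j\subset Q$ for all $j$. Then for every $P\in\mathcal P$ the set $\Lambda=\bigcup_j\Lambda_j$ is a strong spectrum for $P$-almost every $\omega$.
\end{lemma}

\begin{proof}
We check the hypotheses of Lemma~\ref{lem:average}. Two elements of $\Lambda$ lie in a common $\Lambda_j$, so (a) follows from Lemma~\ref{lem:adapted}(a). For (b) fix $P=\bigotimes\pi_n\in\mathcal P_\eta$ and $n\ge0$, and for $n_j\ge n$ put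
\[
a(\lambda)=F_P^{(n)}(S^{-n}\lambda)=\prod_{m>n}W_{\pi_m}(S^{-m}\lambda),\qquad
a_j(\lambda)=\mathbf 1_{\Lambda_j}(\lambda)\prod_{m=n+1}^{n_j}W_{\pi_m}(S^{-m}\lambda).
\]
By Lemma~\ref{lem:adapted}, $\sum_{\lambda\in\Lambda}a_j(\lambda)=M^n$. For $\lambda\in\Lambda_j$ we have $a(\lambda)=a_j(\lambda)\,F_P^{(n_j)}(S^{-n_j}\lambda)$, so $\varepsilon a_j\le a\le a_j$ on $\Lambda_j$, with $\varepsilon$ from Lemma~\ref{lem:lower}. The upper bound gives $\sum_{\Lambda_j}a\le M^n$ for all $j$, so $a$ is summable on $\Lambda$. The lower bound gives $a_j\le\varepsilon^{-1}a$ on $\Lambda$. Since $a_j\to a$ pointwise on $\Lambda$, dominated convergence gives $\sum_\Lambda a=M^n$.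
\end{proof}

\begin{example}\label{ex:Z}
Return to Example~\ref{ex:sharp}. Here $W(\xi)=\frac12(\cos^2\pi\xi+\cos^23\pi\xi)$ vanishes exactly on $\frac12+\mathbb Z$. So $F(\xi)=0$ if and only if $\xi$ is an odd multiple of $2^{m-1}$ for some $m\ge1$, that is, $\xi\in\mathbb Z\setminus\{0\}$, and $Z=\emptyset$. The uncorrected sets $2^{-j}L_j=\{0,2^{-j},\dots,1-2^{-j}\}$ approach the zero of $F$ at $1$. The remedy is to move the upper half by $-1$: the map
\[
\lambda_j(\ell_0,\dots,\ell_{j-1})=\sum_{t<j}2^t\ell_t-2^j\ell_{j-1}
\]
is adapted, because the correction lies in $2^j\mathbb Z$, and its image is $\Lambda_j=\{-2^{j-1},\dots,2^{j-1}-1\}$. These sets increase to $\mathbb Z$ and $2^{-j}\Lambda_j\subset Q=[-\frac12,\frac12]$, where $F>0$. By Lemma~\ref{lem:nested}, $\mathbb Z$ is a strong spectrum for $P$-almost every $\omega$. Randomness helps here: the transform of $\mu_{222\dots}$ vanishes at $\frac13\in Q$, but the average $W$ keeps only the zeros common to both digit sets.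
\end{example}

In general the hypothesis $Z=\emptyset$ supplies, for each point $x$, an integer shift $k(x)$ that moves a neighborhood of $x$ to a place where $F>0$. A correction $S^nk(x)$ makes the frequencies larger, so after each round of corrections we wait until the next rescaling has made all previous frequencies small.

\begin{proposition}\label{prop:empty}
If $Z=\emptyset$, Theorem~\ref{thm:main} holds for the system, with $\Lambda\subset G^*$.
\end{proposition}

\begin{proof}
Write $U(x,r)$ and $\bar U(x,r)$ for open and closed balls in $E^*$, and let $K=\bar U(0,\frac\theta{1-\theta}\max_{\ell\in L}|\ell|)$; it contains every finite sum $\sum_{t\ge1}S^{-t}\ell^{(t)}$ with $\ell^{(t)}\in L$. For $x\in K$, since $x\notin Z$ and $F$ is continuous, there are $k_x\in G^*$ and $r_x>0$ with $F>0$ on $\bar U(x,2r_x)+k_x$. Cover $K$ by finitely many balls $U(x_a,r_{x_a})$, and choose $0<r\le\min_ar_{x_a}$ with $F>0$ on $\bar U(0,r)$. Let $Q$ be the union of $\bar U(0,r)$ and the sets $\bar U(x_a,2r_{x_a})+k_{x_a}$. It is compact and $F>0$ on $Q$. For $x\in K\setminus\{0\}$ choose $a$ with $x\in U(x_a,r_{x_a})$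 and put $k(x)=k_{x_a}$; put $k(0)=0$. Then
\begin{equation}\label{eq:shift}
\bar U(x,r)+k(x)\subset Q\qquad(x\in K).
\end{equation}

Let $n_0=0$ and let $\lambda_0$ send the empty word to $0$. Given $n_{j-1}$ and $\lambda_{j-1}:L^{n_{j-1}}\to G^*$ with image $\Lambda_{j-1}$, choose $n_j>n_{j-1}$ with $|S^{-n_j}\lambda|\le r$ for all $\lambda$ in the finite set $\Lambda_{j-1}$. For $w=(\ell_0,\dots,\ell_{n_j-1})$ with prefix $w'$ of length $n_{j-1}$ put
\[
x_j=\sum_{t=n_{j-1}}^{n_j-1}S^{t-n_j}\ell_t\in K,\qquad
\lambda_j(w)=\lambda_{j-1}(w')+S^{n_j}x_j+S^{n_j}k(x_j).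
\]
We verify the hypotheses of Lemma~\ref{lem:nested}. If the last block of digits is zero, then $x_j=0$ and $\lambda_j(w)=\lambda_{j-1}(w')$; so $\Lambda_{j-1}\subset\Lambda_j$. This is where $0\in L$ and $k(0)=0$ are used. Next, $S^{-n_j}\lambda_j(w)=S^{-n_j}\lambda_{j-1}(w')+x_j+k(x_j)\in Q$ by \eqref{eq:shift}. Finally, unwinding the recursion,
\[
\lambda_j(w)=\sum_{t<n_j}S^t\ell_t+\sum_{a=1}^jS^{n_a}k(x_a),
\]
where $x_a$, the point formed at stage $a$, depends only on digits of index less than $n_a$. Modulo $S^mG^*$ the digits with $t\ge m$ and the corrections with $n_a\ge m$ disappear. What remains is $S^{m-1}\ell_{m-1}+\zeta_m$ with $\zeta_m=\sum_{t\le m-2}S^t\ell_t+\sum_{n_a\le m-1}S^{n_a}k(x_a)$, which depends only on $\ell_0,\dots,\ell_{m-2}$. So $\lambda_j$ is adapted.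
\end{proof}

\section{Two examples with $Z\ne\emptyset$}\label{sec:examples}

\begin{example}[the lattice is too large]\label{ex:three}
Let $N=1$, $G=\mathbb Z$, $R=2$, $B=\{0,3\}$, $L=\{0,1\}$. Then $F=|\hat\mu|^2$ for normalized Lebesgue measure $\mu$ on $[0,3]$, so $F$ vanishes exactly on $\frac13\mathbb Z\setminus\{0\}$ and $Z=\frac13\mathbb Z\setminus\mathbb Z$. No set of integers is a spectrum. The reason is that the digits lie in the invariant subgroup $3\mathbb Z$, whose dual is $\frac13\mathbb Z$. Binary expansions are unique off a countable set, so $X$ is an isomorphism of measure spaces from $\{0,3\}^{\mathbb N}$ onto $([0,3],\mu)$, and $\frac13\mathbb Z$ is a strong spectrum.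
\end{example}

\begin{example}[the digits are fibered]\label{ex:plane}
Let $G=\mathbb Z^2$ and
\[
R=\begin{bmatrix}2&0\\1&2\end{bmatrix},\qquad B(1)=\{0,1\}\times\{0,3\},\qquad B(2)=\{0,3\}\times\{0,3\},\qquad L=\{0,1\}^2 .
\]
Here $R\mathbb Z^2=\{(2a,a+2c)\}$ and $S\mathbb Z^2=\{(2a+c,2c)\}$ have index $4$. A nonzero difference of two elements of $B(i)$ has odd first coordinate or equals $(0,\pm3)$, so it is not in $R\mathbb Z^2$; a nonzero difference in $L$ has odd second coordinate or equals $(\pm1,0)$, so it is not in $S\mathbb Z^2$. By Lemma~\ref{lem:hadamard}(d) this is a system. The vectors $(1,0)$ and $R(1,0)=(2,1)$ generate $\mathbb Z^2$, so the lattice cannot be shrunk. Yet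
\[
W(\xi)=\tfrac12(\cos^2\pi\xi_1+\cos^23\pi\xi_1)\cos^23\pi\xi_2 ,
\]
and the second coordinate of $S^{-m}\xi$ is $2^{-m}\xi_2$, so $F(\xi)$ is at most the function $F$ of Example~\ref{ex:three} at $\xi_2$. Hence $Z\supset\mathbb R\times(\frac13\mathbb Z\setminus\mathbb Z)$, and again there is no integer spectrum.

We find a spectrum by hand. Write $b_n=(u_n,d_n)$. From $R^{-n}=2^{-n}\bigl[\begin{smallmatrix}1&0\\-n/2&1\end{smallmatrix}\bigr]$ we get $X_\omega=(\bar X_\omega(u),\,t(u)+X'(d))$ with
\[
\bar X_\omega(u)=\sum_n2^{-n}u_n,\qquad t(u)=-\sum_nn2^{-n-1}u_n,\qquad X'(d)=\sum_n2^{-n}d_n ,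
\]
and $u$, $d$ are independent. The sequence $u$ is a path of the system of Example~\ref{ex:Z}, and $d$ is a path of the system of Example~\ref{ex:three}. For $(\lambda_1,\lambda_2)\in\mathbb Z\times\frac13\mathbb Z$,
\[
e_{(\lambda_1,\lambda_2)}\circ X_\omega=\bigl[e(\lambda_1\bar X_\omega(u))\,e(\lambda_2t(u))\bigr]\cdot e(\lambda_2X'(d)).
\]
The last factors, $\lambda_2\in\frac13\mathbb Z$, form an orthonormal basis in the variable $d$. For almost every $\omega$ the functions $e(\lambda_1\bar X_\omega(u))$, $\lambda_1\in\mathbb Z$, form an orthonormal basis in the variable $u$, and for fixed $\lambda_2$ they still do after multiplication by the unimodular function $e(\lambda_2t(u))$. Since $L^2$ of the product is the orthogonal sum over $\lambda_2$ of the spaces $L^2(u)\cdot e(\lambda_2X'(d))$, the set $\mathbb Z\times\frac13\mathbb Z$ is a strong spectrum for $P$-almost every $\omega$.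
\end{example}

Two features of this computation shape the general proof. First, $t(u)$ is a function of the path $u$, not visibly of the point $\bar X_\omega(u)$; multiplication by $e(\lambda_2t(u))$ acts on the $L^2$ space of paths, and this is why the induction is about strong spectra. Second, the digit set in the fiber may depend on $u_n$: for the single digit set $\{(0,0),(0,1),(1,0),(1,3)\}$ it is $\{0,1\}$ when $u_n=0$ and $\{0,3\}$ when $u_n=1$. So even a deterministic system leads to a random one in the fiber, and a spectrum common to almost all fibers is exactly what the gluing requires.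

\section{Normalization and powers}\label{sec:reductions}

Spectra found on a sublattice have to be carried back to $E^*$ with bounded denominators.

\begin{lemma}\label{lem:section}
Let $\Gamma\subset G$ be a subgroup. There are a linear map $\iota:(\Gamma_{\mathbb R})^*\to E^*$ with $\iota(\xi)|_{\Gamma_{\mathbb R}}=\xi$ and an integer $m_0\ge1$ with $\iota(\Gamma^*)\subset\frac1{m_0}G^*$.
\end{lemma}

\begin{proof}
Complete a basis $\gamma_1,\dots,\gamma_s$ of $\Gamma$ by elements $g_{s+1},\dots,g_d\in G$ to a basis of $E$, and let $\iota(\xi)$ agree with $\xi$ on the $\gamma_j$ and vanish on the $g_j$. The group $G'$ generated by this basis has finite index $m_0$ in $G$, so $m_0G\subset G'$. For $\xi\in\Gamma^*$ the functional $\iota(\xi)$ is integral on $G'$, so $m_0\iota(\xi)$ is integral on $G$.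
\end{proof}

A system is \emph{normalized} if $G$ is generated by the elements $R^nb$ with $n\ge0$, $b\in B(i)$, $1\le i\le N$. Example~\ref{ex:plane} is normalized and Example~\ref{ex:three} is not.

\begin{lemma}\label{lem:normal}
Let $G_0\subset G$ be the subgroup generated by all $R^nb$. Then $(G_0,R|_{G_0},(B(i)),\{\ell|_{G_0}:\ell\in L\})$ is a normalized system of rank at most $d$, and if Theorem~\ref{thm:main} holds for it, then it holds for the original system.
\end{lemma}

\begin{proof}
The group $G_0$ is free, $RG_0\subset G_0$, and $R$ restricts to an expanding, hence invertible, map of $(G_0)_{\mathbb R}$. So $R^{-n}b\in(G_0)_{\mathbb R}$, the numbers $\langle R^{-1}b,\ell\rangle$ depend only on $\ell|_{G_0}$, and the matrices are unchanged. The restrictions $\ell|_{G_0}$ are distinct because the columns are. The path spaces and the maps $X_\omega$ are the same, and $X_\omega$ takes values in $(G_0)_{\mathbb R}$. With $\iota$ from Lemma~\ref{lem:section} we have $e_{\iota(\lambda)}\circ X_\omega=e_\lambda\circ X_\omega$, so $\Lambda\subset\frac1mG_0^*$ may be replaced by $\iota(\Lambda)\subset\frac1{mm_0}G^*$.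
\end{proof}

Later an invariant set will have several components that $S$ permutes, and we shall pass to a power of $S$ that fixes them. On the side of digits this means grouping them in blocks.

\begin{lemma}\label{lem:power}
Let $\kappa\ge1$. For $\mathbf i=(i_1,\dots,i_\kappa)\in\{1,\dots,N\}^\kappa$ put
\[
B_\kappa(\mathbf i)=R^{\kappa-1}B(i_1)+R^{\kappa-2}B(i_2)+\dots+B(i_\kappa),\qquad L_\kappa=L+SL+\dots+S^{\kappa-1}L .
\]
Then $(G,R^\kappa,(B_\kappa(\mathbf i))_{\mathbf i},L_\kappa)$ is a system with digit sets of size $M^\kappa$, the \emph{$\kappa$-th power}. Its function $W$ is $\prod_{m=0}^{\kappa-1}W\circ S^m$. It is normalized if the original system is. If Theorem~\ref{thm:main} holds for it, then it holds for the original system.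
\end{lemma}

\begin{proof}
Suppose $\sum_mR^{\kappa-m}(b_m-b'_m)=0$ with not all differences zero, and let $m_0$ be the largest index with $b_{m_0}\ne b'_{m_0}$. Applying $R^{m_0-\kappa}$ gives $b_{m_0}-b'_{m_0}\in RG$, against Lemma~\ref{lem:hadamard}(c). So $\#B_\kappa(\mathbf i)=M^\kappa$, the measure $\delta_{B_\kappa(\mathbf i)}$ is the convolution of the $\delta_{R^{\kappa-m}B(i_m)}$, and
\begin{equation}\label{eq:blocks}
\hat\delta_{B_\kappa(\mathbf i)}(\xi)=\prod_{m=1}^\kappa\hat\delta_{B(i_m)}(S^{\kappa-m}\xi).
\end{equation}
The map $w\mapsto\sum_tS^t\ell_t$ is adapted, so by Lemma~\ref{lem:adapted}(a) it is injective and for $\lambda\ne\lambda'$ in $L_\kappa$ some factor of \eqref{eq:blocks} vanishes at $\xi=S^{-\kappa}(\lambda-\lambda')$. Thus the columns of the square matrix are orthogonal, and we have a system. Averaging the squared modulus of \eqref{eq:blocks} over $\mathbf i$ gives the formula for $W$. Since $0\in B(i)$ for all $i$, each $R^{\kappa-m}b$ is a digit of the power, so the elements $R^{\kappa n}R^{\kappa-m}b$, which are all the $R^tb$, lie in the group that defines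 normalization.

Group $\omega$ and $b$ into blocks of length $\kappa$ and send the $j$-th block of $b$ to $\beta_j=\sum_mR^{\kappa-m}b_{(j-1)\kappa+m}$. This is a measure-preserving bijection of path spaces with $\sum_jR^{-\kappa j}\beta_j=\sum_nR^{-n}b_n$, and it turns $P\in\mathcal P_\eta$ into a product measure with weights at least $\eta^\kappa$. So the same $\Lambda$ serves both systems.
\end{proof}

\section{Fibered systems}\label{sec:fibered}

We isolate the structure of Example~\ref{ex:plane}, where $\Gamma=\{0\}\times\mathbb Z$.

\begin{definition}\label{def:fibered}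
A system of rank $d$ is \emph{fibered over} a subgroup $\Gamma\subset G$ if $R\Gamma\subset\Gamma$, the quotient $G/\Gamma$ is torsion-free, $1\le\operatorname{rank}\Gamma\le d-1$, and for every $i$ and $b\in B(i)$ the set $(B(i)-b)\cap\Gamma$ is a complete residue system of $\Gamma/R\Gamma$.
\end{definition}

\begin{proposition}\label{prop:glue}
If a system of rank $d$ is fibered and Theorem~\ref{thm:main} holds for all systems of rank less than $d$, then it holds for the given system.
\end{proposition}

\begin{proof}
Let $s=\operatorname{rank}\Gamma$ and $q=[\Gamma:R\Gamma]$. The group $\bar G=G/\Gamma$ is free of rank $d-s$, so $\Gamma$ is a direct summand of $G$. We identify $\bar G\otimes\mathbb R$ with $E/\Gamma_{\mathbb R}$ and $\bar G^*$ with the elements of $G^*$ that vanish on $\Gamma$. Let $\mathrm{pr}$ denote the projections $G\to\bar G$ and $E\to E/\Gamma_{\mathbb R}$, let $\bar R$ be the induced expanding map, and let $\bar B(i)=\mathrm{pr}(B(i))\ni0$. The fiber of $\mathrm{pr}|_{B(i)}$ through $b$ is $b+((B(i)-b)\cap\Gamma)$ and has $q$ elements, so $\#\bar B(i)=M_1:=M/q$ for every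 $i$.

\medskip\noindent\emph{The quotient system.} We need one set $\bar L\subset\bar G^*$ that is a Hadamard partner of all $\bar B(i)$. It is extracted from $L$, and this is the place where the common $L$ matters most. For $\ell\in L$ let $\chi_\ell(\gamma)=e(\langle R^{-1}\gamma,\ell\rangle)$, a character of $\Gamma/R\Gamma$. For each of the $q$ characters $\chi$ let $L_\chi=\{\ell\in L:\chi_\ell=\chi\}$. If $\ell_0\in L_\chi$, the vectors $(e(\langle R^{-1}b,\ell-\ell_0\rangle))_{b\in B(1)}$ with $\ell\in L_\chi$ are constant on the fibers of $\mathrm{pr}$, since two points of a fiber differ by an element of $\Gamma$. They are nonzero and pairwise orthogonal, being columns of the Hadamard matrix multiplied by one unitary diagonal matrix. The functions constant on fibers form a space of dimension $M_1$, so $\#L_\chi\le M_1$; and since $\#L=qM_1$, we get $\#L_\chi=M_1$ for every $\chi$.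

Take for $\chi$ the trivial character $\chi_0$, so that $0\in L_\chi$. For $\ell\in L_\chi$ the map $\gamma\mapsto\langle R^{-1}\gamma,\ell\rangle$ is a homomorphism $\Gamma\to\mathbb Z$; since $\Gamma$ is a direct summand it extends to some $k_\ell\in G^*$, and we take $k_0=0$. Put $\bar\ell=\ell-Sk_\ell\in G^*$. For $\gamma\in\Gamma$ we have $\langle R^{-1}\gamma,\bar\ell\rangle=\langle R^{-1}\gamma,\ell\rangle-\langle\gamma,k_\ell\rangle=0$, and replacing $\gamma$ by $R\gamma$ shows that $\bar\ell$ vanishes on $\Gamma$. So $\bar\ell\in\bar G^*$ and $\langle\bar R^{-1}\mathrm{pr}(b),\bar\ell\rangle=\langle R^{-1}b,\bar\ell\rangle$. For $\ell\ne\ell'$ in $L_\chi$ and every $i$,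
\[
\sum_{u\in\bar B(i)}e(\langle\bar R^{-1}u,\bar\ell-\bar\ell'\rangle)
=\frac1q\sum_{b\in B(i)}e\bigl(\langle R^{-1}b,\ell-\ell'\rangle-\langle b,k_\ell-k_{\ell'}\rangle\bigr)
=\frac1q\sum_{b\in B(i)}e(\langle R^{-1}b,\ell-\ell'\rangle)=0 .
\]
Hence the $\bar\ell$ are distinct, $\bar L=\{\bar\ell:\ell\in L_\chi\}$ has $M_1$ elements, and $(\bar G,\bar R,(\bar B(i)),\bar L)$ is a system of rank $d-s<d$. We denote its objects by $\overline{\mathrm{Path}}_\omega$, $\bar\nu_\omega$, $\bar X_\omega$.

\medskip\noindent\emph{The fiber system.} Let $\mathcal I=\{(i,u):1\le i\le N,\ u\in\bar B(i)\}$. For $\tau=(i,u)\in\mathcal I$ fix $b_\tau\in B(i)$ with $\mathrm{pr}(b_\tau)=u$ and put $D_\tau=(B(i)-b_\tau)\cap\Gamma\ni0$, a complete residue system of $\Gamma/R\Gamma$. Let $L'\ni0$ be a complete residue system of $\Gamma^*/(R|_\Gamma)^*\Gamma^*$. By Lemma~\ref{lem:hadamard}(d), $(\Gamma,R|_\Gamma,(D_\tau)_{\tau\in\mathcal I},L')$ is a system of rank $s<d$. Passing to residue classes identifies each of its path spaces $\prod_nD_{\tau_n}$ with the fixed space $\Upsilon=(\Gamma/R\Gamma)^{\mathbb N}$,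 with its uniform measure $dv$. For a sequence $\tau\in\mathcal I^{\mathbb N}$ we write $X'_\tau(v)=\sum_nR^{-n}d_n\in\Gamma_{\mathbb R}$, where $d_n$ is the element of $D_{\tau_n}$ in the class $v_n$.

\medskip\noindent\emph{Gluing.} By hypothesis there are sets $\bar\Lambda\subset\frac1{m_1}\bar G^*$ and $\Lambda'\subset\frac1{m_2}\Gamma^*$ as in Theorem~\ref{thm:main} for these two systems. With $\iota$, $m_0$ from Lemma~\ref{lem:section} let
\[
\Lambda=\{\bar\lambda+\iota(\lambda'):\bar\lambda\in\bar\Lambda,\ \lambda'\in\Lambda'\}\subset\tfrac1{m}G^*,\qquad m=m_0m_1m_2 .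
\]
The pair $(\bar\lambda,\lambda')$ is determined by the sum, because restriction to $\Gamma_{\mathbb R}$ kills $\bar\lambda$ and recovers $\lambda'$. The set $\Lambda$ does not depend on any measure on $\Omega$.

Fix $\omega$. For $b\in\mathrm{Path}_\omega$ put $u_n=\mathrm{pr}(b_n)$, $\tau_n=(\omega_n,u_n)$, $d_n=b_n-b_{\tau_n}\in D_{\tau_n}$, and let $v_n$ be the class of $d_n$. For each $n$ the map $b_n\mapsto(u_n,v_n)$ is a bijection $B(\omega_n)\to\bar B(\omega_n)\times\Gamma/R\Gamma$. So $\mathrm{Path}_\omega$ is identified with $\overline{\mathrm{Path}}_\omega\times\Upsilon$, and $\nu_\omega$ with the product $du\,dv$, where $du=\bar\nu_\omega$. Writing $\tau=(\omega,u)$ and $t(\tau)=\sum_nR^{-n}b_{\tau_n}$, we have $X_\omega(b)=t(\tau)+X'_\tau(v)$ and $\mathrm{pr}(X_\omega(b))=\bar X_\omega(u)$, hence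
\begin{equation}\label{eq:split}
\langle X_\omega(b),\bar\lambda+\iota(\lambda')\rangle=\langle\bar X_\omega(u),\bar\lambda\rangle+\langle t(\tau),\iota(\lambda')\rangle+\langle X'_\tau(v),\lambda'\rangle .
\end{equation}

Let $P=\bigotimes\pi_n\in\mathcal P_\eta$. Draw $\omega$ with law $P$ and then $u$ with law $\bar\nu_\omega$. The pairs $\tau_n$ are independent and $\tau_n=(i,u)$ has probability $\pi_n(i)/M_1\ge\eta/M_1$, so the law of $\tau$ belongs to the class $\mathcal P$ for the alphabet $\mathcal I$. The set of $\tau$ for which $\Lambda'$ is a strong spectrum is Borel by Lemma~\ref{lem:single} and has full measure. By Fubini's theorem, $P$-almost every $\omega$ has two properties: $\bar\Lambda$ is a strong spectrum of the quotient system for $\omega$, and for almost every $u$ the set $\Lambda'$ is a strong spectrum of the fiber system for $\tau=(\omega,u)$. Fix such an $\omega$ and $f=f(u,v)\in L^2(\mathrm{Path}_\omega)$. For $\lambda'\in\Lambda'$ put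
\[
g_{\lambda'}(u)=\overline{e(\langle t(\tau),\iota(\lambda')\rangle)}\int_\Upsilon f(u,v)\,\overline{e_{\lambda'}(X'_\tau(v))}\,dv .
\]
By the Cauchy--Schwarz inequality $|g_{\lambda'}(u)|^2\le\int|f(u,v)|^2\,dv$, so $g_{\lambda'}\in L^2(\overline{\mathrm{Path}}_\omega)$. Using \eqref{eq:split}, Parseval's identity in $u$ for each $\lambda'$, and then Parseval's identity in $v$ for almost every $u$,
\[
\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\circ X_\omega\rangle|^2
=\sum_{\lambda'}\sum_{\bar\lambda}\Bigl|\int g_{\lambda'}(u)\,\overline{e_{\bar\lambda}(\bar X_\omega(u))}\,du\Bigr|^2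
=\int\sum_{\lambda'}|g_{\lambda'}(u)|^2\,du=\iint|f|^2\,dv\,du .
\]
So Parseval's identity holds for the unit vectors $e_\lambda\circ X_\omega$. For $f=e_{\lambda_0}\circ X_\omega$ the term $\lambda=\lambda_0$ already equals $\|f\|^2=1$, so all other terms vanish. The family is therefore orthonormal, and complete by Parseval's identity.
\end{proof}

It remains to prove that a normalized system with $Z\ne\emptyset$ has a fibered power.

\section{The transfer operator}\label{sec:transfer}

Let $\mathbb T=E^*/G^*$ and assume $d\ge1$. Its characters are the functions $e_g(x)=e(\langle g,x\rangle)$, $g\in G$; they separate points, and their linear combinations, the trigonometric polynomials, are dense in $C(\mathbb T)$. The map $S$ induces an endomorphism of $\mathbb T$ under which every point has $D=|\det R|$ preimages, and $e_g\circ S=e_{Rg}$.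

The set $Z$ has a dynamical property. From $F(S\xi)=W(\xi)F(\xi)$ and periodicity we get $W(y)F(y+k)=F(Sy+Sk)$ for $k\in G^*$. So if $Sy\in Z$ and $W(y)>0$, then $y\in Z$: the set $Z$ is a trap for a random walk that moves from $x$ to a preimage $y$ with probability proportional to $W(y)$. The operator of this walk is
\[
Tf(x)=\frac MD\sum_{Sy=x}W(y)f(y),
\]
and by induction on $n$
\begin{equation}\label{eq:Tn}
T^nf(x)=\Bigl(\frac MD\Bigr)^n\sum_{S^ny=x}\ \prod_{m=0}^{n-1}W(S^my)\,f(y).
\end{equation}
By Lemma~\ref{lem:power}, $T^\kappa$ is the operator $T$ of the $\kappa$-th power of the system.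

We compute $T$ on characters. The preimages of $x$ form a coset of $\ker S=S^{-1}G^*/G^*$, and $e_g$ is trivial on $\ker S$ exactly when $R^{-1}g\in G$. So $\sum_{Sy=x}e_g(y)$ is $D\,e_{R^{-1}g}(x)$ if $g\in RG$ and $0$ otherwise. Since $W=\frac1{NM^2}\sum_i\sum_{b,b'\in B(i)}e_{b-b'}$,
\begin{equation}\label{eq:Te}
Te_g=\frac1{NM}\sum_{i=1}^N\ \sum_{\substack{b,b'\in B(i)\\ g+b-b'\in RG}}e_{R^{-1}(g+b-b')}=:\sum_{l\in G}p(g,l)\,e_l .
\end{equation}
By Lemma~\ref{lem:hadamard}(c), for each of the $NM$ pairs $(i,b)$ there is at most one admissible $b'$. Hence $p\ge0$ and $\sum_lp(g,l)\le1$, with equality exactly when every pair $(i,b)$ has an admissible $b'$. For $g=0$ the admissible $b'$ is $b$, so $T1=1$. Thus $T$ is positive, $\|Tf\|_\infty\le\|f\|_\infty$, and $T$ preserves $C(\mathbb T)$ because it preserves the dense subspace of trigonometric polynomials.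

\subsection*{Stationary measures}
A Borel probability $\rho$ on $\mathbb T$ is \emph{$T$-stationary} if $\int Tf\,d\rho=\int f\,d\rho$ for all $f\in C(\mathbb T)$. A set $C\subset\mathbb T$ is a \emph{trap} if $x\in C$, $Sy=x$ and $W(y)>0$ imply $y\in C$.

\begin{lemma}\label{lem:stationary}
\begin{itemize}
\item[(a)] Every nonempty closed trap carries a $T$-stationary probability.
\item[(b)] If $\rho$ is $T$-stationary, then $\int Tf\,d\rho=\int f\,d\rho$ for all bounded Borel $f$, the measure $\rho$ is $S$-invariant, and $S(\operatorname{supp}\rho)=\operatorname{supp}\rho$.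
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $x_0$ in the trap $C$ and define probabilities $\rho_n$ by $\int f\,d\rho_n=\frac1n\sum_{m<n}T^mf(x_0)$. By \eqref{eq:Tn} they are finite combinations of point masses at points of $C$. A weak-$*$ limit point $\rho$ is carried by the closed set $C$, and it is stationary because $Tf$ is continuous and $\int(Tf-f)\,d\rho_n=\frac1n(T^nf-f)(x_0)\to0$.

(b) Let $\beta:\mathbb T\to\mathbb T$ be a Borel map with $S\beta(x)=x$, obtained by lifting $x$ to a half-open fundamental parallelepiped and applying $S^{-1}$. Then $Tf(x)=\frac MD\sum_{t\in\ker S}(Wf)(\beta(x)+t)$, so $f\mapsto\int Tf\,d\rho$ is integration against a finite Borel measure. It agrees with $\rho$ on $C(\mathbb T)$, hence equals $\rho$. Since $T(f\circ S)=f\cdot T1=f$, we get $\int f\circ S\,d\rho=\int f\,d\rho$. If $y\in\operatorname{supp}\rho$ and $U$ is an open neighborhood of $Sy$, then $\rho(U)=\rho(S^{-1}U)>0$, so $Sy\in\operatorname{supp}\rho$. Conversely $S(\operatorname{supp}\rho)$ is compact and has measure $\rho(S^{-1}S\operatorname{supp}\rho)=1$, so it contains $\operatorname{supp}\rho$.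
\end{proof}

\subsection*{A trigonometric polynomial vanishing on $Z$}
The set $Z$ is cut out by infinite products, and nothing so far restricts its shape. We enclose it in a trap that is the zero set of a trigonometric polynomial. Such a polynomial comes from a fixed point of $T$, because on the Fourier side \eqref{eq:Te} contracts all frequencies into a finite set.

\begin{proposition}\label{prop:h}
There is a real trigonometric polynomial $h\ge0$ with $Th=h$ and $h(0)>0$ that vanishes on the image of $Z$ in $\mathbb T$. If $Z\ne\emptyset$, the set $Z_h=\{x\in\mathbb T:h(x)=0\}$ does not contain $0$ and carries a $T$-stationary probability.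
\end{proposition}

\begin{proof}
\emph{The ergodic projection.} Let $c=\max|b-b'|$ over all $i$ and $b,b'\in B(i)$. If $p(g,l)>0$ then $|l|\le\theta(|g|+c)$, so after $n$ transitions from $g$ the norm is at most $\theta^n|g|+\frac{\theta c}{1-\theta}$. Let $\mathcal G$ be the finite set of $l\in G$ with $|l|\le\frac{\theta c}{1-\theta}+1$ and let $\mathcal V$ be the span of the $e_l$, $l\in\mathcal G$. Since $\theta(\frac{\theta c}{1-\theta}+1+c)=\frac{\theta c}{1-\theta}+\theta$, the space $\mathcal V$ is $T$-invariant, and $T^me_g\in\mathcal V$ as soon as $\theta^m|g|\le1$. On $\mathcal V$ the powers of $T$ are bounded, so all eigenvalues have modulus at most $1$ and those of modulus $1$ have Jordan blocks of size one. The averages $\Pi_n=\frac1n\sum_{m<n}T^m$ therefore converge on $\mathcal V$: they are the identity on the eigenspace of $1$ and tend to $0$ on the other blocks. Since finitely many initial terms do not affect a Ces\`aro limit, $\Pi_ne_g$ converges for every $g\in G$ to an element of $\mathcal V$, whose coefficients are nonnegative because $p\ge0$. The $\Pi_n$ are contractions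 that converge on a dense subspace, so $\Pi f=\lim\Pi_nf$ exists uniformly for all $f\in C(\mathbb T)$ and lies in the closed subspace $\mathcal V$. The operator $\Pi$ is a positive contraction, and $T\Pi=\Pi$ because $T\Pi_n-\Pi_n=\frac1n(T^n-I)$.

\emph{The choice of $f$.} We want $f\ge0$ concentrated near $0$, so that $\Pi f$ vanishes on $Z$. The danger is that $\Pi f=0$; it is avoided by taking $f$ with nonnegative Fourier coefficients. Choose $\varepsilon_0>0$ with $F(y)>0$ for $|y|<\varepsilon_0$. Let $\psi\ge0$ be a nonzero continuous function on $\mathbb T$ supported in the image of a closed ball about $0$ of radius less than $\varepsilon_0/2$, and put $f(x)=\int\psi(y)\psi(y-x)\,dy$, with $dy$ the Haar probability. Then $f\ge0$ is continuous, and $f(x)\ne0$ only if $x$ has a lift of norm less than $\varepsilon_0$. Substituting $x=y-z$ shows that the Fourier coefficients are $f_g=\int f\,\overline{e_g}=|\int\psi\,\overline{e_g}|^2\ge0$. Their sum is $\|\psi\|_2^2<\infty$, so $f=\sum_gf_ge_g$ uniformly, and $f_0=(\int\psi)^2>0$. Put $h=\Pi f=\sum_gf_g\,\Pi e_g\in\mathcal V$. Then $h\ge0$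 and $Th=h$, all coefficients of $h$ are nonnegative, and the coefficient of $e_0$ is at least $f_0$ because $\Pi e_0=e_0$. Since $h(0)$ is the sum of the coefficients, $h(0)>0$.

\emph{Vanishing on $Z$.} Let $\xi\in Z$ and suppose $T^nf(\xi)\ne0$ for some $n\ge0$. By \eqref{eq:Tn} there are $y\in E^*$ with $|y|<\varepsilon_0$ and $k\in G^*$ such that $S^ny=\xi+k$ and $\prod_{m=0}^{n-1}W(S^my)>0$. Then $F(\xi+k)=F(S^ny)=\prod_{m=0}^{n-1}W(S^my)\cdot F(y)>0$, a contradiction. So $T^nf(\xi)=0$ for all $n$, and $h(\xi)=0$.

Finally, if $h(x)=0$ then $Th(x)=0$ is a sum of nonnegative terms $W(y)h(y)$, so $Z_h$ is a closed trap. It is nonempty if $Z$ is, and Lemma~\ref{lem:stationary}(a) applies.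
\end{proof}

\section{Invariant algebraic subsets of the torus}\label{sec:rigid}

The stationary measure lives on a proper algebraic subset of $\mathbb T$ and is invariant under an expanding endomorphism. We show that an irreducible algebraic set with such an invariance is flat. This section does not involve the digit sets.

\subsection*{Conventions and standard facts}
Choose a basis of $G$, so that $E^*=\mathbb R^d$, $G^*=\mathbb Z^d$, and give $\mathbb T$ the flat metric from the Euclidean structure. Embed $\mathbb T$ in $\mathbb C^d=\mathbb R^{2d}$ by $x\mapsto(e(x_1),\dots,e(x_d))$. The embedding is analytic and bi-Lipschitz, since $4\operatorname{dist}(t,\mathbb Z)\le|e(t)-1|\le2\pi\operatorname{dist}(t,\mathbb Z)$. Let $\mathcal H^r$ be $r$-dimensional Hausdorff measure, normalized to be Lebesgue measure on $\mathbb R^r$. A Lipschitz map multiplies $\mathcal H^r$ by at most a constant, so it preserves null sets, and whether $\mathcal H^r$ of a subset of $\mathbb T$ is zero, positive or finite does not depend on which of the two metrics is used.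

An \emph{algebraic set} in $\mathbb R^n$ is the common zero set of a family of real polynomials; finitely many suffice. Since $z^{-1}=\bar z$ on the unit circle, the restrictions to $\mathbb T$ of real polynomials on $\mathbb R^{2d}$ are exactly the real trigonometric polynomials, so the algebraic subsets of $\mathbb T$ are the common zero sets of real trigonometric polynomials. They are the closed sets of the \emph{Zariski topology} on $\mathbb T$. Endomorphisms and translations of $\mathbb T$ are Zariski continuous, because they preserve trigonometric polynomials under composition. A nonempty algebraic set is \emph{irreducible} if it is not the union of two proper algebraic subsets. An irreducible set contained in a finite union of algebraic sets lies in one of them. Every algebraic set is a finite union of irreducible ones none of which contains another, its \emph{components}. If $\phi$ is Zariski continuous, then $\phi(\overline A)\subset\overline{\phi(A)}$ for Zariski closures, and the closure of the image of an irreducible set is irreducible. A \emph{semialgebraic} set is a finite Boolean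 combination of sets $\{P=0\}$ and $\{P>0\}$. The dimension of an algebraic set is the Krull dimension of its ring of polynomial functions, that of a semialgebraic set is the dimension of its Zariski closure, and $\dim\emptyset=-1$. For an irreducible algebraic set $Y$ of dimension $r$ we use the following facts; see \cite[\S\S2.8, 2.9, 3.3]{BCR} for the notions involved.
\begin{itemize}
\item[(F1)] Proper algebraic subsets of $Y$ have dimension less than $r$.
\item[(F2)] A semialgebraic set of dimension less than $r$ is a finite union of analytic submanifolds of dimension less than $r$, so it is $\mathcal H^r$-null.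
\item[(F3)] The set $Y^{\mathrm{reg}}$ of nonsingular points of $Y$ is a nonempty relatively open subset of $Y$ and an $r$-dimensional analytic submanifold, and the semialgebraic set $Y\setminus Y^{\mathrm{reg}}$ has dimension less than $r$.
\item[(F4)] (Milnor--Thom) An algebraic subset of $\mathbb R^n$ defined by polynomials of degree at most $\Delta$, with $\Delta\ge1$, has at most $\Delta(2\Delta-1)^{n-1}$ connected components.
\end{itemize}
The \emph{area formula} is used in this form. Let $\Sigma$ be an $r$-dimensional $C^1$ submanifold of a Euclidean space or flat torus, let $\phi$ be a $C^1$ map from $\Sigma$ to a Euclidean space or flat torus of dimension at least $r$, and let $J(y)$ be the factor by which $d\phi_y$ multiplies $r$-dimensional volume on $T_y\Sigma$. Then $\int_UJ\,d\mathcal H^r=\int\#(U\cap\phi^{-1}(z))\,d\mathcal H^r(z)$ for Borel $U\subset\Sigma$.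

Finally, a \emph{subtorus} is a subgroup $V/(V\cap G^*)$, where $V\subset E^*$ is a subspace in which $V\cap G^*$ is a lattice. The identity component $H^0$ of a closed subgroup $H\subset\mathbb T$ is a subtorus of finite index in $H$. A closed subgroup is the common kernel of the characters $e_g$ that are trivial on it. So it is the zero set of the corresponding functions $1-\operatorname{Re}e_g$, its cosets are algebraic, and a proper closed subgroup is annihilated by some $g\ne0$.

\begin{lemma}\label{lem:volume}
Let $Y\subset\mathbb T$ be an irreducible algebraic set of dimension $r$. Then proper algebraic subsets of $Y$ are $\mathcal H^r$-null, $\mathcal H^r(Y)=\mathcal H^r(Y^{\mathrm{reg}})>0$, and if $r\ge1$ then $\mathcal H^r(Y)<\infty$.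
\end{lemma}

\begin{proof}
The first two claims follow from (F1)--(F3). For finiteness use the metric of $\mathbb R^{2d}$. For an $r$-element set $I$ of coordinates let $p_I:\mathbb R^{2d}\to\mathbb R^I$ be the projection and $J_I(y)$ its volume factor on $T_yY^{\mathrm{reg}}$, a continuous function of $y$. The numbers $J_I(y)$ are the absolute values of the $r\times r$ minors of a matrix whose columns are an orthonormal basis of the tangent space, so $\sum_IJ_I^2=1$ by the Cauchy--Binet formula. Hence $Y^{\mathrm{reg}}$ is the union of the Borel sets $U_I=\{J_I\ge\binom{2d}r^{-1/2}\}$. At $y\in U_I$ the map $p_I|_{Y^{\mathrm{reg}}}$ is a local diffeomorphism and $Y^{\mathrm{reg}}$ is open in $Y$, so $y$ is an isolated point, hence a connected component, of $Y\cap p_I^{-1}(p_I(y))$. The sets $Y\cap p_I^{-1}(z)$ are defined by the equations of $Y$ and linear equations, so by (F4) they have at most $C$ components with $C$ independent of $z$. Since $p_I(Y)\subset[-1,1]^I$, the area formula gives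
\[
\tbinom{2d}r^{-1/2}\mathcal H^r(U_I)\le\int_{U_I}J_I\,d\mathcal H^r=\int_{\mathbb R^I}\#(U_I\cap p_I^{-1}(z))\,dz\le C\,2^r .\qedhere
\]
\end{proof}

The idea of the rigidity statement is visible for a curve $Y\subset\mathbb T^2$ mapped into itself by $x\mapsto2x$. The $n$-th iterate multiplies length by $2^n$ and the length of $Y$ is finite, so the iterate must be at least $2^n$-to-one on a positive part of $Y$. Two points of a fiber differ by an element $t$ of the finite kernel, and off a null set $y,y+t\in Y$ forces $Y+t=Y$. So the stabilizer of $Y$ has at least $2^n$ elements for every $n$; it is infinite and closed, hence contains a circle. In general one compares the growth of volume with the growth of the kernel inside the stabilizer.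

\begin{proposition}\label{prop:rigid}
Let $\Phi$ be an expanding linear map of $E^*$ with $\Phi G^*\subset G^*$, acting on $\mathbb T$. Let $Y\subset\mathbb T$ be an irreducible algebraic set such that $\Phi(Y)\subset Y$ and $\Phi(Y)$ is Zariski dense in $Y$. Then $Y$ is a coset of a subtorus.
\end{proposition}

\begin{proof}
Let $r=\dim Y$ and $H=\{t\in\mathbb T:Y+t=Y\}$. This subgroup is closed: if $t_j\to t$ with $t_j\in H$, then $Y\pm t\subset Y$ because $Y$ is closed. Let $H^0=V/\Gamma_V$ with $\Gamma_V=V\cap G^*$, and $v=\dim V$. For $t\in H$ we have $\Phi(Y)+\Phi t=\Phi(Y)$, and taking Zariski closures gives $Y+\Phi t=Y$. This is the only use of density. So $\Phi H\subset H$, $\Phi H^0\subset H^0$ by connectedness, and $\Phi V=V$.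

If $v\ge r$, take $y\in Y$. The coset $y+H^0\subset Y$ is algebraic and is a $v$-dimensional manifold, so it is not $\mathcal H^r$-null, and $Y=y+H^0$ by Lemma~\ref{lem:volume}. It remains to exclude $r>v$. Assume it, fix $n\ge1$, let $K_n=\ker\Phi^n\subset\mathbb T$, a finite group, and use the flat metric.

\emph{Upper bound for the fibers.} For $t\notin H$ the algebraic set $Y\cap(Y-t)$ is a proper subset of $Y$. Otherwise $Y+t$ would be an algebraic subset of $Y$ with $\mathcal H^r(Y+t)=\mathcal H^r(Y)>0$, hence equal to $Y$. So $\mathcal N=\bigcup_{t\in K_n\setminus H}Y\cap(Y-t)$ is null, and so is $\Phi^n(\mathcal N)$. Let $z\notin\Phi^n(\mathcal N)$ and let $y,y'\in Y$ be mapped to $z$. Then $t=y'-y\in K_n$ and $y\in Y\cap(Y-t)$, while $y\notin\mathcal N$, so $t\in H$. The fiber of $\Phi^n|_Y$ over $z$ thus has at most $\#(K_n\cap H)$ points. The quotient $(K_n\cap H)/(K_n\cap H^0)$ embeds in $H/H^0$, and $K_n\cap H^0=(\Phi|_V)^{-n}\Gamma_V/\Gamma_V$ has order $\Delta_n:=|\det(\Phi^n|_V)|$. So $\#(K_n\cap H)\le[H:H^0]\,\Delta_n$.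

\emph{Lower bound for the Jacobian.} Let $y\in Y^{\mathrm{reg}}$ and $U=T_yY^{\mathrm{reg}}\subset E^*$. For $\xi\in V$ the curve $a\mapsto y+a\xi$ lies in $Y$, hence in $Y^{\mathrm{reg}}$ for small $a$, so $V\subset U$ and also $V=\Phi^nV\subset\Phi^nU$. In orthonormal bases of $U$ and $\Phi^nU$ that begin with the same basis of $V$, the matrix of $\Phi^n|_U$ is block triangular. Its diagonal blocks are $\Phi^n|_V$ and the restriction to $U/V$ of the induced map $\bar\Phi^n$ on $E^*/V$, which we identify with $V^\perp$. Since $\bar\Phi$ is expanding, there are $C_1\ge1$ and $\beta>1$, independent of $n$, with $\|\bar\Phi^{-n}\|\le C_1\beta^{-n}$. All singular values of $\bar\Phi^n$ on the $(r-v)$-dimensional space $U/V$ are then at least $C_1^{-1}\beta^n$, so the volume factor satisfies $J(y)\ge\Delta_n(C_1^{-1}\beta^n)^{r-v}$.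

\emph{Comparison.} The counting function in the area formula for $\Phi^n|_{Y^{\mathrm{reg}}}$ vanishes off $\Phi^n(Y)\subset Y$, so
\[
\Delta_n(C_1^{-1}\beta^n)^{r-v}\,\mathcal H^r(Y)\le\int_{Y^{\mathrm{reg}}}J\,d\mathcal H^r\le[H:H^0]\,\Delta_n\,\mathcal H^r(Y).
\]
Since $0<\mathcal H^r(Y)<\infty$ and $r>v$, this fails for large $n$.
\end{proof}

\section{The group of constant characters}\label{sec:A}

A probability carried by a coset of a proper subtorus makes a nontrivial character constant. For a stationary probability this is an extremal situation in \eqref{eq:Te}, and it forces the digit sets to be fibered.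

\begin{lemma}\label{lem:A}
Let a normalized system of rank $d\ge1$ have a $T$-stationary probability $\rho\ne\delta_0$. Put $\hat\rho(g)=\int e_g\,d\rho$ and
\[
A=\{g\in G:|\hat\rho(g)|=1\}=\{g\in G:e_g\text{ is constant $\rho$-almost everywhere}\}.
\]
Then $A$ is a subgroup of rank less than $d$. If $A\ne0$, the system is fibered over $\Gamma=A_{\mathbb R}\cap G$.
\end{lemma}

\begin{proof}
The two descriptions agree because $1-\operatorname{Re}(\overline{\hat\rho(g)}e_g)\ge0$ has integral $1-|\hat\rho(g)|^2$, and the second shows that $A$ is a subgroup. By stationarity and \eqref{eq:Te}, $\hat\rho(g)=\sum_lp(g,l)\hat\rho(l)$. For $g\in A$ this gives $1=\sum_lp(g,l)\operatorname{Re}(\overline{\hat\rho(g)}\hat\rho(l))\le\sum_lp(g,l)\le1$. So $\sum_lp(g,l)=1$, and $\hat\rho(l)=\hat\rho(g)$ whenever $p(g,l)>0$. In terms of digits: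
\begin{itemize}
\item[$(*)$] for $g\in A$, every $i$ and every $b\in B(i)$ there is a unique $b'\in B(i)$ with $g+b-b'\in RG$, and $l=R^{-1}(g+b-b')$ satisfies $l\in A$ and $\hat\rho(l)=\hat\rho(g)$.
\end{itemize}
Since $e_{Rg}=e_g\circ S$ and $\rho$ is $S$-invariant by Lemma~\ref{lem:stationary}(b), we have $\hat\rho(Rg)=\hat\rho(g)$ for all $g\in G$. Hence $Rg\in A$ if and only if $g\in A$, that is, $RA\subset A$ and $A\cap RG=RA$. In $(*)$ it follows that $b'-b=g-Rl\in A$.

Let $\Gamma=A_{\mathbb R}\cap G$. It has the same rank as $A$ and satisfies $R\Gamma\subset\Gamma$. The quotient $G/\Gamma$ is torsion-free, since $jg\in A_{\mathbb R}$ with $j\ge1$ implies $g\in A_{\mathbb R}$. The groups $A/RA$ and $\Gamma/R\Gamma$ both have order $|\det(R|_{A_{\mathbb R}})|$, and the natural map between them is injective because $A\cap R\Gamma\subset A\cap RG=RA$. So it is bijective: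
\begin{equation}\label{eq:AG}
\Gamma=A+R\Gamma .
\end{equation}

\emph{The rank of $A$.} Suppose $\operatorname{rank}A=d$, so that $\Gamma=G$. Given $b\in B(i)$, choose by \eqref{eq:AG} an element $g\in A$ with $g\equiv b$ modulo $RG$, and apply $(*)$ to $g$ and the digit $0\in B(i)$. The digit $b'$ obtained satisfies $b'\equiv g\equiv b$, so $b'=b$ by Lemma~\ref{lem:hadamard}(c), and $b=b'-0\in A$. Thus $A$ contains all digits and is $R$-invariant, so $A=G$ by normalization. Then $\rho$-almost every point $x$ satisfies $e_g(x)=\hat\rho(g)$ for all $g$ in the countable group $G$, and since characters separate points, $\rho=\delta_x$ for one $x$. Apply $(*)$ to $g=b$ and the digit $0$: now $b'=b$ and $l=0$, so $\hat\rho(b)=\hat\rho(0)=1$. Therefore $e_{R^nb}(x)=\hat\rho(R^nb)=1$ for all $n$ and $b$, and by normalization $e_g(x)=1$ for all $g\in G$. So $x=0$, contrary to $\rho\ne\delta_0$.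

\emph{Fibering.} Let $A\ne0$, so $1\le\operatorname{rank}\Gamma\le d-1$. Let $b\in B(i)$ and $\gamma\in\Gamma$. By \eqref{eq:AG} there is $g\in A$ with $g\equiv\gamma$ modulo $R\Gamma$, and $(*)$ gives $b'\in B(i)$ with $b'-b=g-Rl\in\Gamma$ and $b'-b\equiv\gamma$ modulo $R\Gamma$. So $(B(i)-b)\cap\Gamma$ meets every class of $\Gamma/R\Gamma$, and it meets each class once because its elements are incongruent modulo $RG\supset R\Gamma$.
\end{proof}

\begin{remark}
Normalization enters the proof only through the bound on the rank, and the bound fails without it. In Example~\ref{ex:three}, $W(y)=\cos^23\pi y$ gives the preimages $\frac16,\frac23$ of $\frac13$ the weights $0,1$ and the preimages $\frac13,\frac56$ of $\frac23$ the weights $1,0$. So $\rho=\frac12(\delta_{1/3}+\delta_{2/3})$ is stationary, $\hat\rho(g)=\cos(2\pi g/3)$, and $A=3\mathbb Z$ has full rank. In Example~\ref{ex:plane} the same computation in the second coordinate shows that $(\mathbb R/\mathbb Z)\times\{\frac13,\frac23\}$ is a trap. A stationary $\rho$ on it gives mass $\frac12$ to each circle, since $S$ interchanges them,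 so $\hat\rho(0,g_2)=\cos(2\pi g_2/3)$. As $A$ has rank one, $A=\{0\}\times3\mathbb Z$, while $\Gamma=\{0\}\times\mathbb Z$ is strictly larger.
\end{remark}

\begin{proposition}\label{prop:nonempty}
If a normalized system of rank $d\ge1$ has $Z\ne\emptyset$, then some power of it is fibered.
\end{proposition}

\begin{proof}
Let $h$, $Z_h$ and the stationary probability $\rho$ on $Z_h$ be as in Proposition~\ref{prop:h}, and let $Y$ be the Zariski closure of $\operatorname{supp}\rho$. Since $Z_h$ is algebraic, $Y\subset Z_h$. By Lemma~\ref{lem:stationary}(b), $S(\operatorname{supp}\rho)=\operatorname{supp}\rho$. So the algebraic set $S^{-1}(Y)$ contains $\operatorname{supp}\rho$, which gives $S(Y)\subset Y$, and $S(Y)\supset\operatorname{supp}\rho$ is Zariski dense in $Y$.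

\emph{$S$ permutes the components.} Let $Y_1,\dots,Y_J$ be the components of $Y$; bars denote Zariski closures. Each $\overline{S(Y_j)}$ is irreducible, hence contained in some $Y_{\alpha(j)}$, and $\bigcup_j\overline{S(Y_j)}=\overline{S(Y)}=Y$. So each $Y_l$ satisfies $Y_l\subset\overline{S(Y_j)}\subset Y_{\alpha(j)}$ for some $j$, which forces $l=\alpha(j)$ and $Y_l=\overline{S(Y_j)}$. Thus $\alpha$ is onto, hence a permutation, and $\overline{S(Y_j)}=Y_{\alpha(j)}$ for every $j$. From $S(\overline{S^n(Y_j)})\subset\overline{S^{n+1}(Y_j)}\subset Y_{\alpha^{n+1}(j)}$ we get $\overline{S^n(Y_j)}=Y_{\alpha^n(j)}$ by induction. Choose $\kappa\ge1$ with $\alpha^\kappa=\mathrm{id}$. By Proposition~\ref{prop:rigid} with $\Phi=S^\kappa$, the component $Y_1$ is a coset of a subtorus $H^0$. Since $0\notin Y_1$, we have $H^0\ne\mathbb T$, so some $g_0\in G\setminus\{0\}$ has $e_{g_0}=1$ on $H^0$, and $e_{g_0}$ is constant on $Y_1$.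

\emph{A stationary measure on $Y_1$.} We have $\rho(Y_1)>0$. Otherwise the algebraic set $\bigcup_{l\ne1}Y_l$ would have full measure, hence contain $\operatorname{supp}\rho$ and then $Y\supset Y_1$, which is impossible for components. Let $\rho_1=\rho|_{Y_1}/\rho(Y_1)$. By \eqref{eq:Tn}, $\phi\cdot T^\kappa f=T^\kappa((\phi\circ S^\kappa)f)$ for bounded Borel $\phi$ and $f$. With Lemma~\ref{lem:stationary}(b),
\[
\int\mathbf 1_{Y_1}T^\kappa f\,d\rho=\int T^\kappa\bigl(\mathbf 1_{S^{-\kappa}Y_1}f\bigr)\,d\rho=\int\mathbf 1_{S^{-\kappa}Y_1}f\,d\rho=\int\mathbf 1_{Y_1}f\,d\rho ,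
\]
where the last step holds because $S^{-\kappa}Y_1\supset Y_1$ and the two sets have equal measure by invariance. So $\rho_1$ is stationary for $T^\kappa$, which is the transfer operator of the $\kappa$-th power. That power is normalized by Lemma~\ref{lem:power}, $\rho_1\ne\delta_0$ because $0\notin Y_1$, and its group $A$ contains $g_0\ne0$. Lemma~\ref{lem:A} completes the proof.
\end{proof}

No system of rank one is fibered, so $Z=\emptyset$ for every normalized system with $d=1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use induction on the rank $d$, for all systems of rank $d$ at once. If $d=0$, then $M=1$, every $\mathrm{Path}_\omega$ is a point, and $\Lambda=\{0\}$ serves. Let $d\ge1$ and assume the theorem for all smaller ranks. By Lemma~\ref{lem:normal} it suffices to treat the normalized system on $G_0$. If its rank is less than $d$, the inductive hypothesis applies, so we may assume that the system is normalized of rank $d$. If $Z=\emptyset$, apply Proposition~\ref{prop:empty}. If $Z\ne\emptyset$, some power is fibered by Proposition~\ref{prop:nonempty}; the theorem holds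 for that power by Proposition~\ref{prop:glue}, and hence for the system by Lemma~\ref{lem:power}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{DL}
Dorin Ervin Dutkay, Chun-Kit Lai, \emph{Spectral measures generated by arbitrary and random convolutions}, arXiv:1509.04511 (2015).

\end{thebibliography}
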